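# $t$-tone colorings of long cycles: as few colors as for paths

All graphs are finite and simple (we also speak of colorings of $\mathbb Z$, viewed as a two-way infinite path). We write $[k]=\{1,\dots,k\}$, and $\binom{[k]}{t}$ for the family of $t$-element subsets of $[k]$. The path and the cycle on $n$ vertices are $P_n$ and $C_n$, and $d(v,w)$ is the distance of two vertices, the length of a shortest path between them.

**Definition.** A *$t$-tone $k$-coloring* of $G$ is a map $f:V(G)\to\binom{[k]}{t}$ with $|f(v)\cap f(w)|<d(v,w)$ for all distinct $v,w$. The *$t$-tone chromatic number* $\tau_t(G)$ is the least $k$ for which one exists.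

So every vertex gets $t$ colors, adjacent vertices share none, vertices at distance $2$ share at most one, and so on. From distance $t+1$ on there is no condition, since two $t$-sets share at most $t$ colors. For example, with $t=2$ the sets $\{1,2\},\{3,4\},\{1,5\}$ in this order are a $2$-tone $5$-coloring of $P_3$.

## 1. Does a long cycle cost more than a path?

The condition is local: only pairs at distance at most $t$ matter. A long cycle looks locally like a path, so the first guess is that for fixed $t$
$$\tau_t(C_n)=\tau_t(P_n)\quad\text{for all large } n .$$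
The following problem comes from Daniel W. Cranston and Hudson LaFayette, "The $t$-Tone Chromatic Number of Classes of Sparse Graphs", arXiv:2212.00610 (2022): *prove or disprove that for each $t\ge2$ there is $N$ with $\tau_t(C_n)=\tau_t(P_n)$ for all $n\ge N$.* Let us test the guess.

**The case $t=1$.** Each vertex gets one color, adjacent vertices get different ones, and distance $\ge2$ imposes nothing. So $1$-tone coloring is proper coloring: $\tau_1(P_n)=2$ for $n\ge2$, but $\tau_1(C_n)=3$ for every odd $n$. The guess is false for $t=1$: local agreement does not rule out a parity obstruction that survives for arbitrarily large $n$. Hence the hypothesis $t\ge 2$, and hence some caution.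

**The case $t=2$, lower bound.** Write $ab$ for $\{a,b\}$. On three consecutive vertices of $P_n$ or of $C_n$ with $n\ge4$, the first uses $2$ colors, the second $2$ new ones, and the third is disjoint from the second and shares at most one color with the first, so it brings at least $1$ new color. At least $5$ colors are needed, and if only $5$ are available, then *every three consecutive vertices use all five colors*.

**The case $t=2$, small cycles.** In $C_3$ the three sets are disjoint, so $6$ colors are needed, while $\tau_2(P_3)=5$. For $n\in\{4,7\}$, suppose $C_n$ has a $2$-tone $5$-coloring. Go around the cycle and look at the gaps between consecutive occurrences of one color. A gap is at least $2$ (adjacent sets are disjoint) and at most $3$ (every three consecutive vertices show the color). The gaps add up to $n$. Since $4=2+2$ and $7=2+2+3$ are the only ways to write $4$ and $7$ with parts $2$ and $3$, each color occurs exactly twice if $n=4$ and exactly three times if $n=7$. That makes $10$, respectively $15$, occurrences in total, but there are $2n=8$, respectively $14$. So $C_4$ and $C_7$ need at least $6$ colors.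

**The case $t=2$, long cycles.** Here are colorings of $C_5$ and $C_6$, read cyclically:
$$12,\;34,\;15,\;23,\;45\qquad\text{and}\qquad 12,\;34,\;15,\;24,\;13,\;45 .$$
In both, neighbors are disjoint, and all entries are distinct $2$-sets, so entries at distance $2$ share at most one color. Both blocks begin with $12,34$. Concatenate copies of the blocks in any order and close up cyclically. Any three consecutive entries lie inside one block followed by $12,34$, that is, they are three cyclically consecutive entries of that block. So the result is a $2$-tone $5$-coloring of $C_n$ whenever $n=5a+6b$ with $a,b\ge0$ not both zero, in particular for every $n\ge20$.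

So the guess survives $t=2$, with some exceptional small $n$. We shall prove it for every $t\ge2$. Looking at the gaps of a single color is worth remembering; it will produce the construction.

## 2. The greedy count and the theorems

For $t\ge2$ let $m\ge2$ be the unique integer with $\binom m2<t\le\binom{m+1}2$, and put
$$r=t-\binom m2\in\{1,\dots,m\},\qquad k=\sum_{i=0}^{m}\Big(t-\binom i2\Big)=(m+1)t-\binom{m+1}3. \tag{1}$$
Examples: $t=2$ gives $m=2$, $r=1$, $k=5$; $t=3$ gives $m=2$, $r=2$, $k=8$; $t=4$ gives $m=3$, $r=1$, $k=12$; $t=5$ gives $m=3$, $r=2$, $k=16$.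

**Lemma 1 (greedy count).** Let $v_0,\dots,v_\ell$ be distinct consecutive vertices of a path or cycle, and let $f$ be a $t$-tone coloring. Then $f$ uses at least $\sum_{i=0}^{\ell}\big(t-\binom i2\big)$ colors on them. If $d(v_0,v_\ell)<\ell$, it uses at least one more. If it uses exactly this number, then $|f(v_i)\cap f(v_j)|=i-j-1$ for all $j<i$, and no color occurs on three of $v_0,\dots,v_\ell$.

*Proof.* The number $c_i$ of colors of $v_i$ that are not on $v_0,\dots,v_{i-1}$ satisfies
$$c_i=t-\Big|\bigcup_{j<i}\big(f(v_i)\cap f(v_j)\big)\Big|\ \ge\ t-\sum_{j<i}|f(v_i)\cap f(v_j)|\ \ge\ t-\sum_{j<i}\big(d(v_i,v_j)-1\big)\ \ge\ t-\sum_{j<i}(i-j-1)=t-\binom i2,$$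
because $d(v_i,v_j)\le i-j$. The number of colors used is $\sum_i c_i$, which gives the bound. If $d(v_0,v_\ell)<\ell$, the last inequality is strict for $i=\ell$, so there is one more color. If the bound is attained, every inequality is an equality. The second and third then give $|f(v_i)\cap f(v_j)|=d(v_i,v_j)-1=i-j-1$. The first says that for fixed $i$ the sets $f(v_i)\cap f(v_j)$, $j<i$, are pairwise disjoint, so no color lies on $v_i$ and on two earlier vertices. $\square$

With $\ell=m$ we get $\tau_t(P_n)\ge k$ for $n\ge m+1$. The count stops at $m$ on purpose: $m$ is the last index $i$ for which $t-\binom i2$ is positive. Moreover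
$$\tau_t(C_n)\ge\tau_t(P_n)\qquad(n\ge3), \tag{2}$$
since deleting an edge of $C_n$ leaves a spanning $P_n$ and does not decrease distances, so a coloring of $C_n$ is also one of $P_n$.

**Theorem 1.** Let $t\ge2$, with $m$, $k$ as in (1). Then $\tau_t(P_n)=k$ for all $n\ge m+1$, and $\tau_t(C_n)=k$ for all $n\ge N:=7(k-1)\big(2m(m+1)+t\big)$. In particular $\tau_t(C_n)=\tau_t(P_n)$ for all $n\ge N$, and $N=O(t^{5/2})$.

**Theorem 2.** Let $t\ge2$, with $m$, $k$ as in (1).
(a) $\tau_t(C_n)>\tau_t(P_n)$ for every $3\le n\le 2m-1$. So the least admissible $N$ is at least $2m\sim\sqrt{8t}$.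
(b) If $n\ge2m$, then in every $t$-tone $k$-coloring of $C_n$: vertices at distance $d\le m$ share exactly $d-1$ colors; every $m+1$ consecutive vertices use all $k$ colors; and no color occurs three times among $m+1$ consecutive vertices.
(c) The hypothesis $t\ge2$ cannot be dropped: $\tau_1(C_n)=3>2=\tau_1(P_n)$ for odd $n\ge3$.

So the problem's statement is true. Bickle and Phillips determined the $2$-tone chromatic numbers of cycles and the $t$-tone chromatic numbers of paths; none of that is used below, since the proof produces the value for paths as well. The values $\tau_4(P_n)=12$ and $\tau_5(P_n)=16$ for $n\ge4$, recorded with the problem, agree with (1).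

## 3. Splicing, and the missing control of the lengths

Let us try to repeat the argument for $t=2$. Suppose we can color arbitrarily long paths with $k$ colors. In a very long colored path, some block of $t$ consecutive color sets occurs twice, at positions $a$ and $a+p$ with $p\ge3$: there are at most $\binom kt^t$ possible blocks, and we may look only at starting positions divisible by $3$. Reading the entries $a,\dots,a+p-1$ cyclically then colors $C_p$. Indeed a pair at distance $D\le t$ consists of positions $u$ and $u+D\le a+p+t-1$ of the path with $a\le u<a+p$, and entries at positions $a+p,\dots,a+p+t-1$ repeat those at $a,\dots,a+t-1$.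

So $k$ colors suffice for *some* cycle lengths. If two coprime lengths were obtained from the same initial block, concatenation would give all large $n$, as with $5$ and $6$ above. But the pigeonhole argument says nothing about the lengths it returns. For $t=1$ it works word for word, and every length it produces is even. What is missing is a mechanism that changes the length by an arbitrary amount.

The plan is to build one explicit coloring of $\mathbb Z$ with a strong symmetry, and then to modify it slowly.

## 4. Gaps forced by tightness

To find a good coloring of $\mathbb Z$ with exactly $k$ colors, ask what it must look like. By Lemma 1 with $\ell=m$, every window of $m+1$ consecutive integers uses all $k$ colors with equality in the count. So integers at distance $d\le m$ share exactly $d-1$ colors, and no color occurs three times in a window. Fix $j$. If a color lies on $j$ and $j+d$ with $d\le m$, it does not occur in between, so $j+d$ is its next occurrence after $j$. Hence exactly $d-1$ of the colors of $j$ have gap $d$ to their next occurrence, for each $d\in\{1,\dots,m\}$. The window $j+1,\dots,j+m+1$ contains every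 color, so the remaining $t-\binom m2=r$ colors of $j$ have gap exactly $m+1$. In short, the required statistics at every $j$ are:
$$\text{gap } d \text{ for } d-1 \text{ colors } (2\le d\le m),\qquad \text{gap } m+1\text{ for } r \text{ colors}, \tag{3}$$
with any two consecutive gaps of a color adding up to at least $m+1$.

How can we meet (3)? For gap $m+1$, use residue classes mod $m+1$, each $r$ times. For the shorter gaps, let a color alternate between two gaps $g,g'\in\{2,\dots,m\}$. If we use all pairs with $g+g'\ge m+2$, then the partners of $g$ are $g'\in\{m+2-g,\dots,m\}$, exactly $g-1$ of them, which is what (3) asks for. This suggests the construction. That it also behaves well at distances beyond $m$ has to be proved.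

## 5. A shift-invariant coloring of $\mathbb Z$ with alternating gaps

For $S\in\{m+2,\dots,2m\}$ let
$$G_S=\{S-m,\dots,m\}\subseteq\{2,\dots,m\}.$$
Here $S$ is the sum $g+g'$ of two alternating gaps. We have $|G_S|=2m+1-S\ge1$, and $g\mapsto S-g$ maps $G_S$ to itself. For $d\in\{2,\dots,m\}$,
$$d\in G_S\iff S\le m+d,\quad\text{which holds for exactly } d-1 \text{ values } S=m+2,\dots,m+d. \tag{4}$$

**Definition.** The *classes* are the following indexed subsets of $\mathbb Z$.

* **A-classes.** For each $S$ and each unordered pair $\{g,S-g\}\subseteq G_S$ (possibly $g=S-g$), all distinct sets among $A_{S,g,e}=\{j: j\equiv e\text{ or }e+g\pmod S\}$, $e\in\mathbb Z_S$. An A-class is indexed by $S$, the pair, and the set.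
* **B-classes.** $B_{e,l}=\{j:j\equiv e\pmod{m+1}\}$ for $e\in\mathbb Z_{m+1}$ and $l\in[r]$. Equal sets with different $l$ count as different classes.

Note that $A_{S,S-g,e}=A_{S,g,e-g}$, so the description does not depend on which member of the pair we call $g$. A class is the set of places where one color is used.

**Example.** Let $m=2$, $t=2$. Then $S=4$, $G_4=\{2\}$, and the A-classes are the even and the odd integers. As $r=1$, the B-classes are the three residue classes mod $3$. So $j$ gets one color for its parity and one for its residue mod $3$. With colors $1,4$ for even and odd, and $2,3,5$ for residues $0,1,2$, this is $12,34,15,24,13,45$ repeated: the $6$-block of Section 1.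

**Example.** Let $m=3$, $t=4$, $r=1$. Then $G_5=\{2,3\}$ and $G_6=\{3\}$. The A-classes are five sets $a_e=\{j\equiv e,e+2\ (\mathrm{mod}\ 5)\}$ and the three residue classes $c_e$ mod $3$; the B-classes are the four residue classes $b_e$ mod $4$. There are $12=k$ classes, and $j$ lies in $a_j,a_{j-2},c_j,b_j$ (indices mod $5,5,3,4$).

**Lemma 2.** (i) There are exactly $k$ classes. (ii) For fixed $j$ and $S$, the map $g\mapsto A_{S,g,j}$ is a bijection from $G_S$ to the A-classes with parameter $S$ that contain $j$; hence every $j$ lies in exactly $t$ classes. (iii) Consecutive elements of an A-class differ by at least $2$, two consecutive gaps of an A-class add up to its $S\ge m+2$, and consecutive elements of a B-class differ by $m+1$.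

*Proof.* **Step 1: counting classes.** If $g\ne S-g$, the sets $A_{S,g,e}$ are $S$ distinct sets: if $A_{S,g,e}=A_{S,g,e'}$ with $e\ne e'$, then $e'\equiv e+g$ and $e\equiv e'+g$, so $2g\equiv0\pmod S$, and $0<g<S$ forces $g=S/2$. If $g=S/2$, then $A_{S,g,e}$ is a residue class mod $S/2$, and there are $S/2$ sets. In both cases this is $S/2$ sets per element of $G_S$ in the pair. By the symmetry of $G_S$ and (4), the number of A-classes is
$$\sum_S\sum_{g\in G_S}\frac S2=\sum_S\sum_{g\in G_S}g=\sum_{d=2}^m d(d-1)=2\binom{m+1}3 .$$
There are $r(m+1)=(m+1)t-(m+1)\binom m2$ B-classes, and $(m+1)\binom m2=3\binom{m+1}3$. The total is $(m+1)t-\binom{m+1}3=k$.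

**Step 2: classes through $j$.** For a pair with $g\ne S-g$, the set $A_{S,g,e}$ contains $j$ iff $e\equiv j$ or $e\equiv j-g$. This gives $A_{S,g,j}$ and $A_{S,g,j-g}=A_{S,S-g,j}$, which are distinct by Step 1. For $g=S/2$ exactly one set of the pair contains $j$, namely $A_{S,g,j}$. This is the bijection. So $j$ lies in $\sum_{S=m+2}^{2m}(2m+1-S)=1+2+\dots+(m-1)=\binom m2$ A-classes and in $r$ B-classes, in total $t$.

**Step 3: gaps.** The gaps of $A_{S,g,e}$ alternate between $g$ and $S-g$, both in $G_S\subseteq\{2,\dots,m\}$. The statement on B-classes is clear. $\square$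

Label the classes $A_1,\dots,A_k$, use the labels as colors, and set
$$X_j=\{\alpha\in[k]: j\in A_\alpha\},\qquad |X_j|=t .$$

**The shift.** Translation by $1$ sends $A_{S,g,e}$ to $A_{S,g,e+1}$ and $B_{e,l}$ to $B_{e+1,l}$, so it permutes the indexed family: there is a permutation $\pi$ of $[k]$ with $A_{\pi(\alpha)}=A_\alpha+1$. Now $\alpha\in X_j$ iff $j\in A_\alpha$ iff $j+1\in A_{\pi(\alpha)}$ iff $\pi(\alpha)\in X_{j+1}$. Hence
$$X_{j+1}=\pi(X_j)\qquad\text{for all } j\in\mathbb Z. \tag{5}$$
Consequently $|X_j\cap X_{j+D}|=|\pi^j(X_0)\cap\pi^j(X_D)|$ does not depend on $j$; call it $N_D$. This is the symmetry we wanted.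

## 6. Overlaps at every distance

**A formula.** By Lemma 2(ii), $N_D$ counts the $g\in G_S$, over all $S$, with $j+D\in A_{S,g,j}$, plus the B-classes through both $j$ and $j+D$. Now $j+D\in A_{S,g,j}$ iff $D\equiv0$ or $D\equiv g\pmod S$, and $G_S\subseteq\{1,\dots,S-1\}$. So
$$N_D=\sum_{S=m+2}^{2m}a_S(D)+r\,[\,m+1\mid D\,],\qquad a_S(D)=\begin{cases}2m+1-S,& S\mid D,\\ 1,& (D\bmod S)\in G_S,\\ 0,&\text{otherwise,}\end{cases} \tag{6}$$
where $[\cdot]$ is $1$ if the statement inside holds and $0$ otherwise. For a coloring we need $N_D\le D-1$. For the later modification we need one unit of slack at larger distances, and the lemma provides it.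

**Lemma 3.** $N_D=D-1$ for $1\le D\le m$; $N_{m+1}=r\le m$; and $N_D\le D-2$ for all $D\ge m+2$.

*Proof.* There are $m-1$ values of $S$ in (6). The steps treat increasing ranges of $D$.

**Step 1: $1\le D\le m$.** Here $D<S$ for all $S$, so $a_S(D)=1$ iff $D\in G_S$. By (4) this happens for $D-1$ values of $S$ (for $D=1$, for none). The B-term is $0$.

**Step 2: $D=m+1$.** Again $D<S$, and $m+1\notin G_S$. Only the B-term $r$ remains, and $r\le m$ by the choice of $m$.

**Step 3: $m+2\le D\le2m$, where $D$ is itself one of the values of $S$.** As $m+1<D<2(m+1)$, the B-term is $0$. If $S>D$, then $D\bmod S=D>m$ is not in $G_S$, so $a_S(D)=0$. The value $S=D$ contributes $2m+1-D$. Each of the $D-m-2$ values $S<D$ satisfies $S<D<2S$ (because $2S\ge2m+4$), so it does not divide $D$ and contributes at most $1$. Hence $N_D\le(2m+1-D)+(D-m-2)=m-1\le D-3$.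

**Step 4: $2m+1\le D\le2m+3$, where no $S$ divides $D$.** If $S=D/q$, then $q=1$ gives $S>2m$, and $q\ge2$ gives $S\le(2m+3)/2<m+2$; both are impossible. So each $S$ contributes at most $1$, and $N_D\le(m-1)+r\le2m-1\le D-2$.

**Step 5: $D\ge2m+4$, where we bound how many $S$ divide $D$.** Let $Q=\lfloor D/(m+2)\rfloor\ge2$ and $c=\lceil Q/2\rceil$. If $S=D/q$ with $m+2\le S\le2m$, then $q\le D/(m+2)$, so $q\le Q$, and
$$q\ge\frac D{2m}\ge\frac{Q(m+2)}{2m}>\frac Q2 .$$
There are $Q-\lfloor Q/2\rfloor=c$ integers $q$ with $Q/2<q\le Q$, so at most $c$ values of $S$ divide $D$. Each of these contributes $2m+1-S\le m-1=1+(m-2)$, and every other $S$ contributes at most $1$. Therefore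
$$N_D\le(m-1)+c(m-2)+r\,[\,m+1\mid D\,].$$

*If $m+1\nmid D$:* we have $1+c\le Q$ for $Q\ge2$, and $c\ge1$. Hence
$$N_D\le(1+c)m-1-2c\le Qm-3\le Q(m+2)-2\le D-2 .$$

*If $D=q'(m+1)$:* from $D\ge2m+4$ we get $q'\ge3$. Since $Q\le q'\frac{m+1}{m+2}<q'$, we have $Q\le q'-1$, so $c\le\lceil(q'-1)/2\rceil=\lfloor q'/2\rfloor$. Moreover $2+\lfloor q'/2\rfloor\le q'$ for $q'\ge3$. With $r\le m$,
$$N_D\le(2+c)m-1-2c\le q'm-3\le q'(m+1)-2=D-2 .\qquad\square$$

**The value for paths.** By Lemma 3, $N_D\le D-1$ for all $D\ge1$. So $X_0,\dots,X_{n-1}$ is a $t$-tone $k$-coloring of $P_n$, and with Lemma 1, $\tau_t(P_n)=k$ for all $n\ge m+1$. This is the first half of Theorem 1.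

## 7. Wrapping closes up only up to the relabeling $\pi^n$

The naive way to color $C_n$ is to put $X_0,\dots,X_{n-1}$ around it. This works (for $n\ge 3$) if $\pi^n$ is the identity, since then $X_{j+n}=X_j$ by (5): for two vertices at distance $D$, written $u$ and $u+D$ mod $n$, the sets are $X_u$ and $X_{u+D}$. For other $n$ it can fail badly. In the example $m=3$, $t=4$, the sets $X_j$ have period $\mathrm{lcm}(5,3,4)=60$. If we wrap $X_0,\dots,X_{60}$ around $C_{61}$, the adjacent vertices $60$ and $0$ carry the same set $X_{60}=X_0$.

What goes wrong is quite specific. After $n$ steps the coloring comes back to $X_n=\pi^n(X_0)$, the right sets with the colors renamed. So somewhere along the way we must rename the colors by $\pi^{-n}$. Renaming all of them at one spot destroys the conditions across this spot. But we have a long cycle. We can write $\pi^{-n}$ as a product of transpositions and carry these out one at a time, far apart. It remains to find a place where a single transposition $(\alpha\,\beta)$ does no harm.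

Here is such a place: a vertex $i$ that carries *both* $\alpha$ and $\beta$. Exchanging the names $\alpha,\beta$ leaves the set $X_i$ unchanged, so we may start the renaming at $i$ without deciding whether $i$ itself is renamed. Only pairs $u<i<v$ can notice.

## 8. Exchanging two colors at a vertex that carries both

**Not every such exchange is allowed.** Let $m\ge4$, let $\alpha,\beta$ be the A-classes $A_{m+2,2,i-2}$ and $A_{m+2,2,i}$, both containing $i$, and take $u=i-2$, $v=i+2$, $D=4$. Then $\alpha\in X_u$ and $\beta\in X_v$. The residues of $\beta$ mod $m+2$ are $i$ and $i+2$, and $m+2\ge6$ divides neither $2$ nor $4$, so $\beta\notin X_u$. Likewise $\alpha\notin X_v$. After the exchange of names on the right of $i$, the integers $u$ and $v$ share one color more than before, so $N_4+1=4=D$ colors. The condition fails.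

The trouble is that two short gaps meet at $i$, so $D$ is in the range where $N_D=D-1$ has no slack. Slack is guaranteed from distance $m+2$ on. This suggests exchanging an A-class only with a B-class: the B-class has the long gap $m+1$. (Two B-classes with a common element are equal as sets, so exchanges between them alone cannot move $\pi^{-n}$ very far.)

**Definition.** $H$ is the graph on $[k]$ in which $\alpha\beta$ is an edge iff one of the two classes is an A-class, the other is a B-class, and $A_\alpha\cap A_\beta\ne\emptyset$.

**Lemma 4 (A–B exchanges are harmless).** Let $\tau=(\alpha\,\beta)$ with $\alpha\beta\in E(H)$, and let $i\in A_\alpha\cap A_\beta$. If $u<i<v$ and $D=v-u$, then $|X_u\cap\tau(X_v)|\le D-1$.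

*Proof.* **Step 1: compare with $N_D$.** Colors other than $\alpha,\beta$ contribute equally to $X_u\cap X_v$ and $X_u\cap\tau(X_v)$. The colors $\alpha,\beta$ contribute $[\alpha\in X_u][\alpha\in X_v]+[\beta\in X_u][\beta\in X_v]$ to the former and $[\alpha\in X_u][\beta\in X_v]+[\beta\in X_u][\alpha\in X_v]$ to the latter. Subtracting,
$$|X_u\cap\tau(X_v)|=N_D-\big([\alpha\in X_u]-[\beta\in X_u]\big)\big([\alpha\in X_v]-[\beta\in X_v]\big)\le N_D+1 .$$
If the left side is at most $N_D$, we are done, since $N_D\le D-1$ by Lemma 3.

**Step 2: the bad case forces a large $D$.** Otherwise the product of the two brackets is $-1$, so one of $\alpha,\beta$ lies in $X_u$ and the *other* lies in $X_v$. Both classes contain $i$. So $i-u$ is at least the smallest gap of the first class, and $v-i$ is at least the smallest gap of the second. One of them is a B-class, with all gaps $m+1$, and the other is an A-class, with gaps at least $2$. Hence $D=(i-u)+(v-i)\ge m+3$, and Lemma 3 gives $|X_u\cap\tau(X_v)|=N_D+1\le D-1$. $\square$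

We now need that A–B exchanges generate everything, and that the places for them are easy to find.

**Lemma 5 (enough exchanges).** $H$ has a spanning tree in which any two vertices are at distance at most $4$. Hence every permutation of $[k]$ is a product of at most $7(k-1)$ transpositions $(\alpha\,\beta)$ with $\alpha\beta\in E(H)$. For every edge $\alpha\beta$ of $H$, every $L:=2m(m+1)$ consecutive integers contain an element of $A_\alpha\cap A_\beta$.

*Proof.* **Step 1: the tree.** Let $c_0$ be an A-class with $S=m+2$; it exists because $m\ge2$, so $m+2\le2m$ and $G_{m+2}=\{2,\dots,m\}\ne\emptyset$. It contains a whole residue class mod $m+2$. As $\gcd(m+1,m+2)=1$, the Chinese remainder theorem shows that it meets every B-class. So $c_0$ is adjacent in $H$ to all B-classes. Any other A-class is nonempty, and an element $j$ of it lies in $B_{e,1}$ with $e\equiv j\pmod{m+1}$ (recall $r\ge1$). Join $c_0$ to all B-classes and each remaining A-class to one B-class that it meets. This is a spanning tree of depth at most $2$ with root $c_0$, so distances in it are at most $4$.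

**Step 2: from tree edges to all permutations.** If $x_0,x_1,\dots,x_\ell$ is a path in the tree with $\ell\ge 1$, then $(x_0\,x_\ell)$ is a product of $2\ell-1$ transpositions along its edges. This is clear for $\ell=1$, and for $\ell\ge2$ it follows by induction from
$$(x_0\,x_\ell)=(x_{\ell-1}\,x_\ell)\,(x_0\,x_{\ell-1})\,(x_{\ell-1}\,x_\ell).$$
So every transposition of $[k]$ is a product of at most $2\cdot4-1=7$ transpositions along tree edges. Every permutation of $[k]$ is a product of at most $k-1$ transpositions, since a cycle of length $c$ is a product of $c-1$ of them.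

**Step 3: places are frequent.** For an edge $\alpha\beta$, the nonempty set $A_\alpha\cap A_\beta$ is invariant under translation by $S(m+1)$ for some $S\le2m$. So any $S(m+1)\le L$ consecutive integers contain an element of it. $\square$

## 9. Unwinding $\pi^n$ along a long cycle

Now we prove that $\tau_t(C_n)=k$ for $n\ge N=7(k-1)(L+t)$, with $L=2m(m+1)$. Products of permutations are composed from right to left.

**Step 1: choose the places of the exchanges.** By Lemma 5 write
$$\pi^{-n}=\tau_1\tau_2\cdots\tau_s,\qquad s\le7(k-1),\qquad \tau_l=(\alpha_l\,\beta_l),\quad \alpha_l\beta_l\in E(H),$$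
with $s=0$ allowed if $\pi^{-n}$ is the identity. For each $l$ choose
$$i_l\in A_{\alpha_l}\cap A_{\beta_l}\quad\text{with}\quad t+(l-1)(L+t)<i_l\le l(L+t).$$
This range contains exactly $L$ consecutive integers, so Lemma 5 applies. Then
$$i_1\ge t+1,\qquad i_{l+1}-i_l\ge t+1,\qquad i_s\le s(L+t)\le N\le n. \tag{7}$$
Put $i_0=-\infty$ and $i_{s+1}=+\infty$.

**Step 2: define the sets, slightly beyond one turn.** For $0\le j\le n+t-1$ let
$$f(j)=\tau_1\cdots\tau_l(X_j)\qquad\text{if } i_l\le j\le i_{l+1}.$$
At $j=i_l$ with $1\le l\le s$ there are two definitions, $\tau_1\cdots\tau_{l-1}(X_{i_l})$ and $\tau_1\cdots\tau_l(X_{i_l})$. They agree, because $\alpha_l,\beta_l\in X_{i_l}$ gives $\tau_l(X_{i_l})=X_{i_l}$. Each $f(j)$ is a $t$-subset of $[k]$. Note that each new exchange is inserted on the right, next to $X_j$: it exchanges two colors of the *base* coloring, and the earlier renamings are applied afterwards. This is what makes Lemma 4 usable.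

**Step 3: check that the coloring closes up.** Let $n\le j\le n+t-1$. If $s\ge1$, then $j\ge i_s$ by (7), so in every case $f(j)=\tau_1\cdots\tau_s(X_j)=\pi^{-n}(X_j)$. With (5) this is $\pi^{-n}\pi^n(X_{j-n})=X_{j-n}$. As $0\le j-n\le t-1<i_1$ (for $s\ge 1$; trivially for $s=0$), also $f(j-n)=X_{j-n}$. Hence
$$f(j)=f(j-n)\qquad\text{for } n\le j\le n+t-1. \tag{8}$$

**Step 4: verify the tone condition.** Color $C_n$, with vertex set $\mathbb Z_n$, by $F(j\bmod n)=f(j)$ for $0\le j<n$. Take two distinct vertices at distance $D$ in $C_n$. If $D\ge t+1$, their sets share at most $t<D$ colors. Let $D\le t$. The vertices are $u$ and $u+D$ mod $n$ for some $0\le u<n$. Put $v=u+D\le n+t-1$. By (8), their sets are $f(u)$ and $f(v)$. Two integers strictly between $u$ and $v$ differ by less than $t$, so by (7) at most one $i_l$ lies strictly between them.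

*No $i_l$ lies strictly between.* Let $l$ be the largest index with $i_l\le u$. Then $i_{l+1}>u$, so $i_{l+1}\ge v$, and both $u$ and $v$ lie in $[i_l,i_{l+1}]$. With $\rho=\tau_1\cdots\tau_l$ we have $f(u)=\rho(X_u)$ and $f(v)=\rho(X_v)$, so $|f(u)\cap f(v)|=N_D\le D-1$ by Lemma 3.

*Exactly one $i_l$ lies strictly between.* Then $i_{l-1}\le u<i_l<v\le i_{l+1}$. With $\rho=\tau_1\cdots\tau_{l-1}$ we have $f(u)=\rho(X_u)$ and $f(v)=\rho\tau_l(X_v)$, so
$$|f(u)\cap f(v)|=|X_u\cap\tau_l(X_v)|\le D-1$$
by Lemma 4, applied to $i_l\in A_{\alpha_l}\cap A_{\beta_l}$.

So $F$ is a $t$-tone $k$-coloring of $C_n$. With (2) and $\tau_t(P_n)=k$ (note $n\ge N\ge m+1$), we get $\tau_t(C_n)=k=\tau_t(P_n)$ for all $n\ge N$.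

**Step 5: the size of $N$.** Write $t\le\binom{m+1}2=\frac{m(m+1)}2$. By (1),
$$k\le\frac{m(m+1)^2}2-\frac{(m+1)m(m-1)}6=\frac{m(m+1)(m+2)}3,\qquad L+t\le\frac52\,m(m+1).$$
Hence $N\le\frac{35}6m^2(m+1)^2(m+2)$. Since $\binom m2<t$, we have $m=O(\sqrt t)$, so $N=O(t^{5/2})$. This proves Theorem 1. $\blacksquare$

## 10. Short cycles and rigid windows

For Theorem 2(a) we compare $C_n$ with $P_n$ for small $n$, so we need $\tau_t(P_n)$ also for $n\le m$.

**Lemma 6.** For $1\le n\le m+1$, $\ \tau_t(P_n)=\sum_{i=0}^{n-1}\big(t-\binom i2\big)$.

*Proof.* The lower bound is Lemma 1 with $\ell=n-1$. For the upper bound, color with $X_0,\dots,X_{n-1}$, which is a $t$-tone coloring by Lemma 3, and count the colors it uses. By Lemma 2(iii), two consecutive gaps of a class add up to at least $m+2$ (A-class) or to $2m+2$ (B-class), so no class has three elements among $m+1$ consecutive integers. Hence for fixed $i\le m$ the sets $X_i\cap X_j$, $0\le j<i$, are pairwise disjoint. By Lemma 3 they have sizes $i-j-1$. So $X_i$ adds exactly $t-\sum_{j<i}(i-j-1)=t-\binom i2$ new colors, and in total exactly $\sum_{i=0}^{n-1}\big(t-\binom i2\big)$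 colors are used. Rename them. $\square$

**Proof of Theorem 2(a).** The reason is a shortcut: on a short cycle the two ends of a window are closer than on the path. Let $3\le n\le2m-1$ and $\ell=\min(n-1,m)$. By Lemma 6 if $n\le m$, and by Theorem 1 if $n\ge m+1$, $\tau_t(P_n)=\sum_{i=0}^{\ell}\big(t-\binom i2\big)$. Take consecutive vertices $v_0,\dots,v_\ell$ of $C_n$; they are distinct because $\ell+1\le n$. Going around the other way, $d(v_0,v_\ell)\le n-\ell$, and we claim $n-\ell<\ell$:

* if $n\ge m+1$, then $\ell=m$ and $n-\ell\le m-1$;
* if $n\le m$, then $\ell=n-1\ge2$ and $n-\ell=1$.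

So $d(v_0,v_\ell)<\ell$, and Lemma 1 shows that every $t$-tone coloring of $C_n$ uses at least $\tau_t(P_n)+1$ colors. In particular $n=2m-1\ge3$ is an exception, so every admissible $N$ is at least $2m$. As $\binom m2<t\le\binom{m+1}2$, we have $m\sim\sqrt{2t}$, so $2m\sim\sqrt{8t}$.

**Proof of Theorem 2(b).** Let $n\ge2m$, and let $f$ be a $t$-tone $k$-coloring of $C_n$. Since $2m\ge m+2$, any $m+1$ consecutive vertices $v_0,\dots,v_m$ are distinct, and $d(v_i,v_j)=|i-j|$ because $|i-j|\le m\le n/2$. By Lemma 1 with $\ell=m$ they use at least $\sum_{i=0}^m\big(t-\binom i2\big)=k$ colors. Only $k$ colors are available, so they use all $k$, and the bound is attained. The equality part of Lemma 1 says that $v_i$ and $v_j$ share exactly $|i-j|-1$ colors for $i\ne j$, and that no color occurs three times in the window. Every pair of vertices at distance $d\le m$ lies in such a window, so it shares exactly $d-1$ colors.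

**Proof of Theorem 2(c).** This is the case $t=1$ of Section 1: a $1$-tone coloring is a proper coloring, odd cycles need $3$ colors, and paths with at least two vertices need $2$. $\blacksquare$

**Remark.** The inequality $n\ge2m$ from (a) is necessary for $\tau_t(C_n)=\tau_t(P_n)$ when $n\ge3$, but not sufficient. For $t=2$ we have $2m=4$, and Section 1 showed that $C_4$ and $C_7$ need more than $5$ colors, while $\tau_2(P_4)=\tau_2(P_7)=5$. The argument given there used two parts of (b), together with a count of occurrences around the whole cycle.
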